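# Koszul syzygies over local rings in which $\operatorname{ann}(x)\mathfrak m=\mathfrak m^2$

Throughout, $(R,\mathfrak m,k)$ is a Noetherian local ring with maximal ideal $\mathfrak m$ and residue field $k$, and all $R$-modules are finitely generated. We write $\mu(N)=\dim_k N/\mathfrak mN$ for the minimal number of generators of $N$, and $\mathfrak m^n=R$ for $n\le 0$.

## 1. Minimal resolutions, linear parts, Koszul modules

**Definition 1.1 (covers, syzygies, Poincaré series).** A *minimal free cover* of $M$ is a surjection $F\to M$ with $F$ free of rank $\mu(M)$; equivalently, $F$ is free and the kernel lies in $\mathfrak mF$. The kernel is written $\Omega M$, so $\Omega M\subseteq\mathfrak mF$. Put $\Omega^0M=M$ and $\Omega^nM=\Omega(\Omega^{n-1}M)$. Splicing the covers gives the minimal free resolution $\mathbf F$ of $M$, in which the map $\partial:F_n\to F_{n-1}$ has image $\Omega^nM$ for $n\ge1$. The Poincaré series is $P_M(t)=\sum_i(\operatorname{rank}F_i)t^i$. All of this is compatible with finite direct sums.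

**Example 1.2.** Let $R=k[X]/(X^3)$. Then $\Omega k=(X)\cong R/(X^2)$ and $\Omega^2k=\Omega(R/(X^2))=(X^2)\cong k$. The minimal resolution of $k$ is $\cdots\to R\to R\to R$, with maps alternately multiplication by $X,X^2,X,X^2,\dots$, starting with $X:F_1\to F_0$.

**Definition 1.3 (linear part).** Filter $\mathbf F$ by the subcomplexes with $(\mathcal F^j\mathbf F)_i=\mathfrak m^{j-i}F_i$. The *linear part* of $\mathbf F$ is
$$\operatorname{lin}^R(\mathbf F)=\bigoplus_j\mathcal F^j\mathbf F/\mathcal F^{j+1}\mathbf F ,$$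
a complex of graded free modules over $\operatorname{gr}_{\mathfrak m}(R)$.

In homological degree $i$, and with $p=j-i$, the component is $\mathfrak m^pF_i/\mathfrak m^{p+1}F_i$. It is zero for $p<0$. The differential sends it to the component $p+1$ in homological degree $i-1$. So for $i\ge 1$ and $a\in\mathfrak m^pF_i$:
$$\text{the class of }a\text{ is a cycle}\iff \partial a\in\mathfrak m^{p+2}F_{i-1}, \tag{1.1}$$
$$\text{the class of }a\text{ is a boundary}\iff a-\partial b\in\mathfrak m^{p+1}F_i\text{ for some }b\in\mathfrak m^{p-1}F_{i+1}\quad(p\ge1). \tag{1.2}$$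
In the component $p=0$ the only boundary is $0$, since it receives the zero component $p=-1$. In words: the linear part keeps the linear entries of the matrices and forgets the rest.

**Definition 1.4 (Koszul).** Following Herzog and Iyengar, $M$ is a *Koszul module* if $H_i(\operatorname{lin}^R(\mathbf F))=0$ for all $i>0$. (Equivalently, $\operatorname{gr}_{\mathfrak m}(M)$ has a linear resolution over $\operatorname{gr}_{\mathfrak m}(R)$; we shall not use this.) The ring $R$ is *Koszul* if $k$ is a Koszul module. The module $M$ *has a Koszul syzygy module* if $\Omega^nM$ is Koszul for some $n\ge0$.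

**Example 1.5.** Let $R=k[X]/(X^2)$ and $M=k$. All $F_i=R$ and all maps are multiplication by $X$. In the linear part, degree $i$ has the components $k\cdot 1$ ($p=0$) and $k\cdot X$ ($p=1$). For $i>0$ the class of $1$ maps to the nonzero class of $X$, so it is no cycle, and the class of $X$ is the image of the class of $1$ from degree $i+1$. So $k$ is Koszul.

**Example 1.6.** Let $R=k[X]/(X^3)$ as in Example 1.2. In the resolution of $k$, the class of $1$ in $F_2/\mathfrak mF_2$ is a nonzero cycle, because $\partial 1=X^2\in\mathfrak m^2F_1$, and it is not a boundary. So $k$ is not Koszul. The resolution of $R/(X^2)$ begins with $X^2$, so $H_1\ne0$ for the same reason. All syzygies of $k$ are $k$ or $R/(X^2)$, so $k$ has no Koszul syzygy module.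

**1.7.** Syzygies of Koszul modules are Koszul: the resolution of $\Omega^nM$ is the truncation $F_{\ge n}$, and for $i>0$ the homology $H_i$ of its linear part is $H_{n+i}(\operatorname{lin}^R(\mathbf F))$. The linear part of a direct sum is the direct sum of the linear parts. So a finite direct sum is Koszul if and only if every summand is.

## 2. The annihilator condition, and the bilinear map behind it

**Definition 2.1.** The ring $R$ *satisfies* $(\ast)$ if $\operatorname{ann}(x)\mathfrak m=\mathfrak m^2$ for every $x\in\mathfrak m\setminus\mathfrak m^2$.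

**2.2 (the cube of $\mathfrak m$ vanishes).** Suppose $(\ast)$ holds and $\mathfrak m\ne0$. For $x\in\mathfrak m\setminus\mathfrak m^2$ we have $x\mathfrak m^2=x\operatorname{ann}(x)\mathfrak m=0$. These $x$ generate $\mathfrak m$ by Nakayama's lemma, so $\mathfrak m^3=0$.

**2.3 (notation when $\mathfrak m^3=0$).** Put
$$V=\mathfrak m/\mathfrak m^2,\quad W=\mathfrak m^2,\quad e=\mu(\mathfrak m)=\dim_kV,\quad r=\dim_kW .$$
Multiplication gives a symmetric $k$-bilinear map $V\times V\to W$ whose image spans $W$. When we multiply subspaces we always mean the span of the products. For $v\in V$ let $J_v=\{y\in V: vy=0\}$. If $x\in\mathfrak m\setminus\mathfrak m^2$ has image $\bar x\in V$, then $\mathfrak m^2\subseteq\operatorname{ann}(x)\subseteq\mathfrak m$, and for $y\in\mathfrak m$ the product $xy$ depends only on the classes of $x$ and $y$ in $V$. Hence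
$$\operatorname{ann}(x)/\mathfrak m^2=J_{\bar x},\qquad \operatorname{ann}(x)\mathfrak m=J_{\bar x}V. \tag{2.1}$$
So, when $\mathfrak m^3=0$, condition $(\ast)$ says: $J_vV=W$ for every $0\ne v\in V$.

**Example 2.4.** Let $R=k[X,Y]/(X^2,Y^2)$, so $e=2$, $r=1$. For $\ell=aX+bY\ne0$ we have $\ell(cX+dY)=(ad+bc)XY$, so $J_\ell$ is spanned by $\ell'=aX-bY$. Since $\ell'\neq0$, $\ell'V=W$. So $(\ast)$ holds, over every field.

**Example 2.5.** If $R=k[X]/(X^3)$, then $\operatorname{ann}(X)\mathfrak m=(X^2)(X)=0\ne\mathfrak m^2$, so $(\ast)$ fails. It also fails for $R=k[X,Y]/(XY,X^3,Y^3)$: here $W$ has basis $X^2,Y^2$, and $J_X=kY$, so $J_XV=kY^2\ne W$.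

**Definition 2.6.** Let $\mathfrak m^3=0$. A module $N$ with minimal cover $F\to N$ is *LP* if $\mathfrak m\,\Omega N=\mathfrak m^2F$. (The inclusion $\subseteq$ always holds, since $\Omega N\subseteq\mathfrak mF$.)

**Example 2.7.** The module $k$ is always LP, since $\Omega k=\mathfrak m$. If $\mathfrak m^2\ne0$, the module $R/\mathfrak m^2$ is not LP: its syzygy is $\mathfrak m^2$, and $\mathfrak m\cdot\mathfrak m^2=0\ne\mathfrak m^2$.

## 3. Does condition $(\ast)$ give every module a Koszul syzygy?

One case is known: if $\mathfrak m^3=0$ and $\mu(\mathfrak m^2)=1$, then $(\ast)$ is equivalent to $R$ being Koszul, and in that case every $R$-module has a Koszul syzygy module (Avramov–Iyengar–Sega). The following question comes from Rasoul Ahangari Maleki, "On the regularity and Koszulness of modules over local rings", arXiv:1304.2515 (2013).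

**Question.** Let $R$ satisfy $(\ast)$. Does every $R$-module have a Koszul syzygy module?

In general the answer is no, and the residue field decides.

**Theorem A.** Let $(R,\mathfrak m,k)$ be local, and suppose there is one element $x\in\mathfrak m$ with $x\mathfrak m=\mathfrak m^2$ and $\operatorname{ann}(x)\mathfrak m=\mathfrak m^2$. Then $\mathfrak m^3=0$, $R$ is Koszul, every $R$-module has a Koszul syzygy module, and $(1-et+rt^2)P_M(t)\in\mathbb Z[t]$ for every $M$.

This includes rings with a Conca generator: if $0\ne x\in\mathfrak m$, $x^2=0$ and $x\mathfrak m=\mathfrak m^2$, then $x\in\operatorname{ann}(x)\subseteq\mathfrak m$, so $\mathfrak m^2=x\mathfrak m\subseteq\operatorname{ann}(x)\mathfrak m\subseteq\mathfrak m^2$.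

**Corollary.** If $R$ satisfies $(\ast)$ and $k$ is infinite, then every $R$-module has a Koszul syzygy module.

**Theorem B.** For every finite field $k$ there is a finite local ring $R$ with residue field $k$ satisfying $(\ast)$, and an $R$-module $M$ such that no $\Omega^n_R(M)$, $n\ge0$, is Koszul.

So, for a field $k$: every local ring with residue field $k$ satisfying $(\ast)$ has the property asked for if and only if $k$ is infinite.

Under the hypothesis of Theorem A we have $x\mathfrak m^2=x\operatorname{ann}(x)\mathfrak m=0$, so $\mathfrak m^3=\mathfrak m\cdot x\mathfrak m=x\mathfrak m^2=0$. Together with 2.2, this lets us assume $\mathfrak m^3=0$ from now on.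

## 4. LP modules, and first computations

The next lemma replaces homology of linear parts by a condition that one can check one syzygy at a time.

**Lemma 4.1.** Let $\mathfrak m^3=0$.

(a) If $\Omega^iN$ is LP for all $i\ge0$, then $N$ is Koszul.

(b) Let $F\to N$ be the minimal cover. If there is $w\in(\mathfrak m^2F\cap\Omega N)\setminus\mathfrak m\,\Omega N$, then no module with $N$ as a direct summand is Koszul.

*Proof.* (a) Let $N_i=\Omega^iN=\partial F_i$ for $i\ge1$. Then $N_i\subseteq\mathfrak mF_{i-1}$ and $\mathfrak mN_i=\mathfrak m^2F_{i-1}$. Let $i\ge1$, $a\in\mathfrak m^pF_i$, $\partial a\in\mathfrak m^{p+2}F_{i-1}$; by (1.1) these are the cycles, and we must show that the class of $a$ is a boundary.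

- If $p=0$: $\partial a\in\mathfrak m^2F_{i-1}=\mathfrak mN_i=\partial(\mathfrak mF_i)$. So $a\in\mathfrak mF_i+\ker\partial=\mathfrak mF_i+N_{i+1}\subseteq\mathfrak mF_i$, and the class is $0$.
- If $p=1$: $\partial a\in\mathfrak m^3F_{i-1}=0$, so $a\in N_{i+1}=\partial F_{i+1}$, a boundary by (1.2).
- If $p=2$: $a\in\mathfrak m^2F_i=\mathfrak mN_{i+1}=\partial(\mathfrak mF_{i+1})$, a boundary by (1.2).

For all other $p$ the component is $0$.

(b) Choose $g\in F_1$ with $\partial g=w$. As $w\notin\mathfrak m\,\Omega N$, $g\notin\mathfrak mF_1$, so the class of $g$ in $F_1/\mathfrak mF_1$ is nonzero. It is a cycle since $w\in\mathfrak m^2F_0$, and the component $p=0$ has no nonzero boundaries. So $H_1(\operatorname{lin})\ne0$ for $N$, and 1.7 gives the statement for modules with summand $N$. $\square$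

**The case $\mathfrak m^2=0$.** Every $k$-vector space is LP (both sides are $0$), and its syzygy is again a vector space. So $k$ is Koszul by Lemma 4.1(a), and $\Omega^1M\subseteq\mathfrak mF$ is a vector space, hence Koszul, for every $M$. As $\Omega k=\mathfrak m\cong k^e$, $P_k=1/(1-et)$, and $P_M=\mu(M)+t\,\mu(\Omega M)P_k$. Here $r=0$, so $(1-et+rt^2)P_M\in\mathbb Z[t]$. This settles Theorem A and the Corollary when $\mathfrak m^2=0$. From here on, in their proofs, $\mathfrak m^2\neq0$; then the $x$ of Theorem A is not in $\mathfrak m^2$, because $x\mathfrak m=\mathfrak m^2\ne0=\mathfrak m^2\mathfrak m$.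

**The ring $k[X,Y]/(X^2,Y^2)$.** For $\ell\ne0$ linear, Example 2.4 gives $\operatorname{ann}(\ell)=k\ell'\oplus W=\ell'R$. So $\Omega(R/\ell R)=\ell R\cong R/\ell'R$, and $\mathfrak m\ell R=\mathfrak m^2$. All syzygies of $R/\ell R$ are of this form and LP, so $R/\ell R$ is Koszul. On the other hand $R/\mathfrak m^2$ is not Koszul, by Lemma 4.1(b) with $w=XY$; but $\Omega(R/\mathfrak m^2)\cong k$, which will turn out to be Koszul.

**A ring with a permanent leak.** Let $R=k[X,Y]/(XY,X^3,Y^3)$ and $M=XR\cong R/\operatorname{ann}(X)$. Here $\operatorname{ann}(X)=kY\oplus W=YR\oplus kX^2$, where $YR=kY\oplus kY^2$. So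
$$\Omega(XR)=YR\oplus kX^2,\qquad\Omega(YR)=XR\oplus kY^2 .$$
Moreover $X^2\in\mathfrak m^2$ is not in $\mathfrak m\,\Omega(XR)=kY^2$, and symmetrically for $Y$. By Lemma 4.1(b), a module with summand $XR$ or $YR$ is never Koszul, and every syzygy of $M$ has such a summand. So $M$ has no Koszul syzygy. Condition $(\ast)$ fails here (Example 2.5). Keep this example in mind: copies of $k$ split off at every step and never stop. Theorem A will say that under its hypothesis only finitely many can split off this way; Theorem B will hide this example in a place which $(\ast)$ does not see.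

## 5. The residue field is Koszul

**Lemma 5.1.** Let $x$ be as in Theorem A and $\mathfrak m^2\ne0$. Then $k$ is Koszul, and $P_k(t)=1/(1-et+rt^2)$.

The plan is to find a class of modules containing $k$, closed under $\Omega$, and consisting of LP modules. The syzygies of $k$ are too complicated to list, but they can be built from three blocks. Put $I=\operatorname{ann}(x)$. Then
$$\mathfrak m^2\subseteq I\subseteq\mathfrak m,\qquad \mathfrak mI=\mathfrak m^2=x\mathfrak m,\qquad xR\cong R/I .$$
Let $\mathcal C$ be the class of modules $Q$ having a chain $0=Q^0\subset\dots\subset Q^h=Q$, $h\geq 1$, such that every $Q^a/Q^{a-1}$ is isomorphic to $k$, $R/I$ or $I$, and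
$$\mathfrak mQ\cap Q^a=\mathfrak mQ^a\quad\text{for all }a. \tag{5.1}$$
Condition (5.1) ensures that minimal generators of the layers together form minimal generators of $Q$.

**Claim.** If $Q\in\mathcal C$, then $Q$ is LP and $\Omega Q\in\mathcal C$.

**Step 1: the blocks ($h=1$).** This starts the induction on $h$.

Let $Q=k$. Then $\Omega Q=\mathfrak m$, and $Q$ is LP. Since $\mathfrak m\cdot\mathfrak m=x\mathfrak m\subseteq xR$, the quotient $\mathfrak m/xR$ is a vector space, and there is a chain $0\subset xR\subset\dots\subset\mathfrak m$ with first layer $xR\cong R/I$ and other layers $k$. For each term $A\supseteq xR$ we have $\mathfrak m^2=x\mathfrak m\subseteq\mathfrak mA\subseteq\mathfrak m^2$ and $\mathfrak m^2\subseteq xR\subseteq A$, so $\mathfrak m^2\cap A=\mathfrak m^2=\mathfrak mA$.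

Let $Q=R/I$. Then $\Omega Q=I\in\mathcal C$ (chain $0\subset I$), and $\mathfrak mI=\mathfrak m^2$ says that $Q$ is LP.

Let $Q=I$, with cover $F=R^\mu\to I$ and $N=\Omega I\subseteq\mathfrak mF$. As $xI=0$, $xF\subseteq N$. Hence $\mathfrak mN\supseteq x\mathfrak mF=\mathfrak m^2F\supseteq\mathfrak mN$, and $Q$ is LP. Since $\mathfrak mN=x\mathfrak mF\subseteq xF$, the quotient $N/xF$ is a vector space, and there is a chain
$$0\subset xR^1\subset xR^2\subset\dots\subset xR^\mu=xF\subset\dots\subset N$$
with layers $xR\cong R/I$ up to $xF$ and layers $k$ after it. We check (5.1), where $\mathfrak mN=\mathfrak m^2F$. For $A=xR^a$: $\mathfrak m^2F\cap A\subseteq\mathfrak m^2F\cap R^a=\mathfrak m^2R^a=x\mathfrak mR^a=\mathfrak mA$, and $\mathfrak mA\subseteq\mathfrak m^2F\cap A$ is clear. For $A\supseteq xF$: $\mathfrak m^2F=\mathfrak mxF\subseteq\mathfrak mA\subseteq\mathfrak mN=\mathfrak m^2F$, and $\mathfrak m^2F\subseteq xF\subseteq A$; so $\mathfrak mN\cap A=\mathfrak m^2F=\mathfrak mA$.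

**Step 2: the induction is additive on covers.** Let $h\ge2$, $Q'=Q^{h-1}$ and $Q''=Q/Q'$. Then $Q'\in\mathcal C$ with a chain of length $h-1$, since $\mathfrak mQ^a\subseteq\mathfrak mQ'\cap Q^a\subseteq\mathfrak mQ\cap Q^a=\mathfrak mQ^a$. Also $Q''$ is a block. By $\mathfrak mQ\cap Q'=\mathfrak mQ'$, the sequence $0\to Q'/\mathfrak mQ'\to Q/\mathfrak mQ\to Q''/\mathfrak mQ''\to0$ is exact. So if $F',F''$ are minimal covers of $Q',Q''$, then $F=F'\oplus F''$ (mapping $F''$ to $Q$ by a lift of $F''\to Q''$) is a minimal cover of $Q$. The snake lemma gives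
$$0\to\Omega Q'\to\Omega Q\to\Omega Q''\to0,\qquad \Omega Q'=\Omega Q\cap F'.$$

**Step 3: $Q$ is LP.** By induction $\mathfrak m\,\Omega Q$ contains $\mathfrak m\,\Omega Q'=\mathfrak m^2F'$, and it maps onto $\mathfrak m\,\Omega Q''=\mathfrak m^2F''$ under $F\to F''$. Given $f\in\mathfrak m^2F$, subtract an element of $\mathfrak m\,\Omega Q\subseteq\mathfrak m^2F$ with the same image in $F''$; the difference lies in $F'\cap\mathfrak m^2F=\mathfrak m^2F'\subseteq\mathfrak m\,\Omega Q$. So $\mathfrak m\,\Omega Q=\mathfrak m^2F$.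

**Step 4: $\Omega Q\in\mathcal C$.** Take the chain of $\Omega Q'$, followed by the preimages in $\Omega Q$ of the chain of $\Omega Q''$. If a term satisfies $A\subseteq\Omega Q'$, then
$$\mathfrak m\,\Omega Q\cap A=\mathfrak m^2F\cap F'\cap A=\mathfrak m^2F'\cap A=\mathfrak m\,\Omega Q'\cap A=\mathfrak mA .$$
If $A\supseteq\Omega Q'$ has image $A''$ in $\Omega Q''$, let $\tau\in\mathfrak m\,\Omega Q\cap A$. Its image lies in $\mathfrak m\,\Omega Q''\cap A''=\mathfrak mA''$. Choose $\tau'\in\mathfrak mA$ with the same image. Then $\tau-\tau'\in\Omega Q'\cap\mathfrak m^2F\subseteq\mathfrak m^2F'=\mathfrak m\,\Omega Q'\subseteq\mathfrak mA$, so $\tau\in\mathfrak mA$. The claim is proved.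

**Step 5: conclusion.** As $k\in\mathcal C$, all $\Omega^ik$ are in $\mathcal C$ and LP, so $k$ is Koszul by Lemma 4.1(a). For the series, let $b_i=\operatorname{rank}F_i$ in the resolution of $k$ and $N_i=\Omega^ik$. For $i\ge1$, $\mathfrak m^2N_i=0$, so $\mathfrak m^2F_i\subseteq N_{i+1}$. As $\mathfrak mN_{i+1}=\mathfrak m^2F_i$, the space $N_{i+1}/\mathfrak mN_{i+1}$ is the kernel of the surjection $\mathfrak mF_i/\mathfrak m^2F_i\to\mathfrak mN_i=\mathfrak m^2F_{i-1}$. So $b_{i+1}=eb_i-rb_{i-1}$ for $i\ge1$, with $b_0=1$, $b_1=e$, which says $(1-et+rt^2)P_k=1$. $\square$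

## 6. Splitting off vector spaces, and the number $z-b$

We now turn to a general module. Assume $\mathfrak m^3=0$ and let $N$ satisfy $\mathfrak m^2N=0$; for example $N=\Omega^1M$. Put $N_0=N/\mathfrak mN$ and $N_1=\mathfrak mN$; then $V$ acts from $N_0$ to $N_1$ and $N_1=VN_0$. Let $F\to N$ be the cover and $\Omega=\Omega N$. Then
$$\mathfrak m^2F\subseteq\Omega\subseteq\mathfrak mF,\quad \mathfrak m^2F=W\otimes_kN_0,\quad \mathfrak mF/\mathfrak m^2F=V\otimes_kN_0 .$$
Put
$$D=\Omega/\mathfrak m^2F=\ker(V\otimes N_0\to N_1),\qquad c(N)=\dim_k\mathfrak m^2F/\mathfrak m\Omega .$$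
As $\mathfrak m\cdot\mathfrak m^2F=0$, we have $\mathfrak m\Omega=VD\subseteq W\otimes N_0$. The module $N$ is LP if and only if $c(N)=0$.

**6.1 (the step $N\mapsto N'$).** Let $E$ be a complement of $\mathfrak m\Omega$ in the vector space $\mathfrak m^2F$. Choose $N'$ with $\mathfrak m\Omega\subseteq N'\subseteq\Omega$ such that $N'/\mathfrak m\Omega$ is a complement in $\Omega/\mathfrak m\Omega$ of the image of $E$, which is $\mathfrak m^2F/\mathfrak m\Omega$. Then $E+N'=\Omega$, and $E\cap N'\subseteq E\cap\mathfrak m\Omega=0$. Since $\mathfrak mE=0$, also $\mathfrak mN'=\mathfrak m\Omega$. So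
$$\Omega N=E\oplus N',\quad E\cong k^{c(N)},\quad N'/\mathfrak mN'\cong\Omega/\mathfrak m^2F=D,\quad\mathfrak mN'=VD, \tag{6.1}$$
and the action of $V$ from $N'_0=D$ to $N'_1=VD$ is the multiplication $V\otimes D\to W\otimes N_0$. Also $\mathfrak m^2N'\subseteq\mathfrak m^3F=0$, so the step can be repeated. The vector space $E$ is the leak: by Lemma 4.1(b) it is what keeps $N$ from being Koszul. By Lemma 5.1 the leaked part itself is harmless. So we want to show that, starting with any $N$, the total leak is finite.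

**6.2 (counting dimensions).** The first thing to try is to count. Let $b=\dim N_0$, $z=\dim N_1$, and $b',z'$ the same for $N'$. By (6.1), $b'=eb-z$ and $z'=rb-c(N)$, so
$$(z'-b')+c(N)=(z-b)-(e-1-r)\,b. \tag{6.2}$$
Under the hypothesis of Theorem A (with $\mathfrak m^2\ne0$), multiplication by $x$ maps $V$ onto $W$, and its kernel $J_x$ is nonzero because $J_xV=W\ne0$. Hence $r\le e-1$, and $z-b$ drops by at least $c(N)$ at each step. If $z-b$ were bounded below, we would be done. But it is not. Take $R=k[X,Y,Z]/(XY,XZ,YZ,X^2-Y^2,X^2-Z^2)$. Here $e=3$, $r=1$, $XV=W$ and $J_XV=\langle Y,Z\rangle V=W$, so $X$ is as in Theorem A. Starting with $N=k$, all $c$ vanish (Lemma 5.1), and (6.2) says that $z-b$ drops by $b\geq1$ at each step, forever. Nor does $z-b$ bound a single leak. Over $k[X,Y]/(X^2,Y^2)$ let $N=(R/\mathfrak m^2)^s\oplus k^s$. Then $b=2s$, $z=2s$, so $z-b=0$; but $c(R/\mathfrak m^2)=1$ and $c(k)=0$, so $c(N)=s$.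

The second example shows what to do. The summand $k^s$ contributes $-s$ to $z-b$ and hides the leak of the other summand. If we divide out $k^s$ first, the count of the quotient $(R/\mathfrak m^2)^s$ is $2s-s=s$, which is the leak. So we should compute $z-b$ for all quotients of $N$ by generators, and take the maximum. It is bounded below by $0$, since the zero quotient is allowed. What has to be proved is that this maximum still drops by $c(N)$.

**Definition 6.3.** Let $K=\bar k$ be an algebraic closure; the index $K$ denotes $K\otimes_k-$. For $N$ with $\mathfrak m^2N=0$ put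
$$a(N)=\max_{U\subseteq(N_0)_K}\big(\dim_K(N_1)_K/VU-\dim_K(N_0)_K/U\big)\ \ge\ 0 .$$

**Example 6.4.** Let $R=k[X,Y]/(X^2,Y^2)$ and $N=R/\mathfrak m^2$. The subspaces of $(N_0)_K=K$ are $0$, with value $2-1=1$, and $K$, with value $0$. So $a(N)=1=c(N)$. Here $D=\ker(V\otimes N_0\to N_1)=0$, so $N'=0$ and $a(N')+c(N)=a(N)$.

## 7. The inequality $\dim M_2\le\alpha(M)$ for graded modules

In this section $K$ is algebraically closed, and $S=K\oplus V\oplus W$ is a finite-dimensional commutative graded ring with $V\cdot V=W$ and $S_3=0$; $e=\dim V$, and $J_x=\{y\in V:xy=0\}$. Let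
$$G=\{x\in V:\ xV=W\text{ and }J_xV=W\},\quad\text{and assume }G\ne\emptyset .$$

**7.1 ($G$ is Zariski open in $V$).** Let $x_0\in G$. The linear map $V\to W$ given by $x$ has a matrix whose entries are linear in $x$, and some minor of size $\dim W$ is nonzero at $x_0$. Where this minor is nonzero, $xV=W$, and Cramer's rule gives a basis of $J_x$ whose coordinates are rational functions of $x$ with only that minor in the denominator. The products of this basis with a basis of $V$ span $W$ if and only if some minor of size $\dim W$ of their coordinate matrix is nonzero. This holds on an open neighborhood of $x_0$.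

**7.2.** *If $T\subsetneq V$ is a subspace, then*
$$\dim W/TV\le\dim V/T-1. \tag{7.1}$$
If $TV=W$ this is clear. Otherwise let $x\in G$. Multiplication by $x$ induces a map $V/T\to W/TV$, which is onto since $xV=W$. As $TV\ne W=J_xV$, $J_x\not\subseteq T$, so this map has a nonzero kernel.

**Definition 7.3.** All graded modules $M=M_0\oplus M_1\oplus M_2$ in this section are finite dimensional and generated by $M_0$. For $U\subseteq M_0$ put
$$\varepsilon_M(U)=\dim M_1/VU-\dim M_0/U,\qquad\alpha(M)=\max_{U\subseteq M_0}\varepsilon_M(U)\ \ge\ \varepsilon_M(M_0)=0 .$$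

**Example 7.4.** Let $S=K[X,Y]/(X^2,Y^2)$ and $M=S$. Then $\varepsilon_M(0)=2-1=1$, so $\alpha(M)=1=\dim M_2$. Now let $S=K[X,Y]/(XY,X^3,Y^3)$ and $M=S$: again $\alpha(M)=1$, but $\dim M_2=2$. Here $G=\emptyset$: if $v=aX+bY$ with $ab\ne0$, then $J_v=0$; if $ab=0$, then $vV\ne W$. So the assumption on $G$ cannot be dropped in the next result.

**Proposition 7.5.** $\dim M_2\le\alpha(M)$ for every finite-dimensional graded $S$-module $M$ generated by $M_0$.

*Proof.* Call $M$ a *violator* if $\dim M_2>\alpha(M)$. Suppose that violators exist, choose one with $m=\dim M_0$ minimal, and put $c=\dim M_2$. Then $c>\alpha(M)\ge0$, so $c\ge1$, and $M_0\ne0$.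

**Step 1: $Wu=M_2$ for all $0\ne u\in M_0$.** Minimality is used on a quotient and then on a submodule. Suppose $Wu\ne M_2$ for some $u\ne0$. The module $M/Su=(M_0/Ku,\,M_1/Vu,\,M_2/Wu)$ has degree-$0$ part of dimension $m-1$, so it is no violator. Its $\varepsilon$-values are the numbers $\varepsilon_M(U)$ with $U\ni u$. So there is $U\ni u$ with
$$\varepsilon_M(U)\ge\dim M_2/Wu\ge1 .$$
In particular $U\ne M_0$. Consider $SU=(U,VU,WU)$. For $U_1\subseteq U$, $\varepsilon_{SU}(U_1)=\dim VU/VU_1-\dim U/U_1=\varepsilon_M(U_1)-\varepsilon_M(U)$. Hence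
$$\alpha(SU)\le\alpha(M)-\varepsilon_M(U)<\dim M_2-\dim M_2/Wu=\dim Wu\le\dim WU .$$
So $SU$ is a violator with $\dim U<m$, a contradiction.

**Step 2: we may assume $\{s\in M_1:Vs=0\}=0$, and then the dimensions are tight.** Let $Z=\{s\in M_1:Vs=0\}$. Replacing $M_1$ by $M_1/Z$ keeps $M_0$, $M_2$ and the action of $W$; it replaces $\varepsilon_M(U)$ by $\dim M_1/(VU+Z)-\dim M_0/U\le\varepsilon_M(U)$. So the new module is a violator with the same $m$, Step 1 holds for it, and in it no nonzero element of degree $1$ is killed by $V$. Assume this done, and put $z=\dim M_1$. From $\varepsilon_M(0)=z-m\le\alpha(M)<c$ we get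
$$z-c\le m-1,\qquad z-m\le c-1. \tag{7.2}$$
Moreover, for $x\in G$, $xM_1=xVM_0=WM_0=M_2$.

**Step 3: $c\ge m$.** We apply minimality to the dual module $M^\vee$, where $M^\vee_i=(M_{2-i})^*$ and $(s\varphi)(a)=\varphi(sa)$. It is generated in degree $0$. Indeed, the elements of $M_1$ on which $VM_2^*$ vanishes are those $s$ with $Vs=0$, so $VM_2^*=M_1^*$. The elements of $M_0$ on which $VM_1^*$ vanishes are those $u$ with $Vu=0$; if $u\ne0$ this gives $M_2=Wu=V\cdot Vu=0$, which is false. So $VM_1^*=M_0^*$. Now let $C'\subseteq M_2^*$ and $x\in G$. As $x:M_1\to M_2$ is onto, $x:M_2^*\to M_1^*$ is injective, so $\dim VC'\ge\dim C'$ and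
$$\varepsilon_{M^\vee}(C')=z-\dim VC'-c+\dim C'\le z-c\le m-1<m=\dim M_2^\vee .$$
So $M^\vee$ is a violator with degree-$0$ part of dimension $c$, and minimality gives $c\ge m$.

**Step 4: some $x\in G$ is injective on $M_0$.** We bound the set of bad $x$ by a dimension count. For $u\ne0$ let $S_u=\{v\in V:vu=0\}$. It is not $V$, as seen in Step 3. The map $W\to M_2$, $w\mapsto wu$, is onto by Step 1 and kills $S_uV$. So by (7.1)
$$c\le\dim W/S_uV\le\dim V/S_u-1,\qquad\text{i.e. }\dim S_u\le e-c-1 .$$
The set $\{([u],x)\in\mathbb P(M_0)\times V:xu=0\}$ is closed, and its fiber over $[u]$ is the linear space $S_u$. So its dimension is at most $(m-1)+(e-c-1)\le e-2$ by Step 3. Its projection to $V$ is closed, since $\mathbb P(M_0)$ is complete, and has dimension at most $e-2$. So the complement of this projection is a nonempty open subset of $V$, and it meets the nonempty open set $G$, as $V$ is irreducible.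

Fix such an $x$ and put $J=J_x$. Then $VJ=W$.

**Step 5: $J$ is small on $M_0$ and on $M_2^*$.** Since $xJ=0$, $JM_0\subseteq\ker(x:M_1\to M_2)$, which has dimension $z-c\le m-1$. For $\zeta\in M_2^*$ and $y\in J$, the functional $y\zeta$ vanishes on $xM_0$, since $\zeta(yxu)=0$. So $JM_2^*\subseteq(M_1/xM_0)^*$, which has dimension $z-m\le c-1$, because $x$ is injective on $M_0$. For subspaces $U\subseteq M_0$ and $\Lambda\subseteq M_2^*$ put
$$\omega(U)=\dim U-\dim JU,\qquad\omega(\Lambda)=\dim\Lambda-\dim J\Lambda .$$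
We have shown $\omega(M_0)\ge1$ and $\omega(M_2^*)\ge1$. Let $U$ (resp. $\Lambda$) be of smallest dimension among the subspaces of $M_0$ (resp. $M_2^*$) on which $\omega$ is maximal. The maximum is at least $1>0=\omega(0)$, so $U\ne0$ and $\Lambda\ne0$. On proper subspaces of $U$, resp. $\Lambda$, $\omega$ is strictly smaller.

**Step 6: two maps whose ranks compete.** This step plays the two extremal subspaces against each other. Fix $v\in V$ and define linear maps
$$\Phi:U\to(J\Lambda)^*,\ \Phi(u)(\theta)=\theta(vu);\qquad\Psi:JU\to\Lambda^*,\ \Psi(a)(\zeta)=\zeta(va).$$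
For $y\in J$, $u\in U$, $\zeta\in\Lambda$,
$$\Phi(u)(y\zeta)=\zeta(yvu)=\Psi(yu)(\zeta). \tag{7.3}$$
Let $U_1=\ker\Phi$. By (7.3), $JU_1\subseteq\ker\Psi$. So $\operatorname{rk}\Phi=\dim U-\dim U_1$ and $\operatorname{rk}\Psi\le\dim JU-\dim JU_1$, which gives
$$\omega(U)-\omega(U_1)\le\operatorname{rk}\Phi-\operatorname{rk}\Psi .$$
Let $\Lambda_1=\{\zeta\in\Lambda:\Psi(a)(\zeta)=0\text{ for all }a\in JU\}$. By (7.3), all functionals in $\operatorname{im}\Phi$ vanish on $J\Lambda_1$. So $\operatorname{rk}\Psi=\dim\Lambda-\dim\Lambda_1$ and $\operatorname{rk}\Phi\le\dim J\Lambda-\dim J\Lambda_1$, which gives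
$$\omega(\Lambda)-\omega(\Lambda_1)\le\operatorname{rk}\Psi-\operatorname{rk}\Phi .$$
Both left sides are $\ge0$ by maximality, and their sum is $\le0$. So both are $0$, and by the choice of $U$ and $\Lambda$, $U_1=U$ and $\Lambda_1=\Lambda$. Hence $\Psi=0$. As $v$ was arbitrary, $\zeta(vyu)=0$ for all $v\in V$, $y\in J$, $u\in U$, $\zeta\in\Lambda$. Since $VJ=W$, $\zeta(Wu)=0$. Take $0\ne u\in U$: by Step 1, $Wu=M_2$, so $\zeta=0$ for every $\zeta\in\Lambda$. This contradicts $\Lambda\ne0$. $\square$

## 8. Proof of Theorem A: the total leak is finite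

Let $\mathfrak m^2\ne0$, let $x$ be as in Theorem A, and put $S=K\otimes_k(k\oplus V\oplus W)$ with $K=\bar k$. By (2.1), $xV=W$ and $J_xV=W$ over $k$. Images and kernels commute with $K\otimes_k-$, so the image of $x$ lies in $G$, and Proposition 7.5 applies to $S$.

**Step 1: $a(N')+c(N)\le a(N)$ whenever $\mathfrak m^2N=0$.** Let $U'\subseteq D_K$, where $D_K\subseteq(V\otimes N_0)_K$. Let $P$ be the quotient of the free graded $S$-module $S\otimes_k N_0:=S\otimes_K(N_0)_K$ by the submodule generated by $U'$ in degree $1$. Then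
$$P_0=(N_0)_K,\quad P_1=(V\otimes N_0)_K/U',\quad P_2=(W\otimes N_0)_K/VU' .$$
By Proposition 7.5 there is $U\subseteq(N_0)_K$ with
$$\dim(W\otimes N_0)_K/VU'\le\dim(V\otimes N_0)_K/(U'+V\otimes U)-\dim(N_0)_K/U . \tag{8.1}$$
On the other hand $(N_1)_K/VU=(V\otimes N_0)_K/(D_K+V\otimes U)$, since $D$ is the kernel of $V\otimes N_0\to N_1$. Passing from $U'$ to $D_K$ costs at most $\dim D_K/U'$:
$$\dim(V\otimes N_0)_K/(U'+V\otimes U)-\dim(N_1)_K/VU=\dim\frac{D_K+V\otimes U}{U'+V\otimes U}\le\dim D_K/U' .$$
Combining this with (8.1),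
$$a(N)\ge\dim(N_1)_K/VU-\dim(N_0)_K/U\ge\dim(W\otimes N_0)_K/VU'-\dim D_K/U' .$$
Since $c(N)=\dim(W\otimes N_0)/VD$, the right side equals $c(N)+\dim(VD)_K/VU'-\dim D_K/U'$. By (6.1), $N'_0=D$ and $N'_1=VD$, so maximizing over $U'$ gives $a(N)\ge c(N)+a(N')$.

**Step 2: a Koszul syzygy.** Given $M$, put $N^{(0)}=\Omega^1M$; here $\mathfrak m^2N^{(0)}\subseteq\mathfrak m^3F=0$. Put $N^{(i+1)}=(N^{(i)})'$ and $c_i=c(N^{(i)})$. By Step 1 and $a\ge0$, every partial sum of $\sum_ic_i$ is at most $a(N^{(0)})<\infty$. So there is $s$ with $c_i=0$ for all $i\ge s$. For $i\ge s$, $N^{(i)}$ is LP and $\Omega N^{(i)}=N^{(i+1)}$ by (6.1). So all syzygies of $N^{(s)}$ are LP, and $N^{(s)}$ is Koszul by Lemma 4.1(a). Using $\Omega N^{(i)}\cong k^{c_i}\oplus N^{(i+1)}$ for $i<s$,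
$$\Omega^{s+1}M=\Omega^sN^{(0)}\cong N^{(s)}\oplus\bigoplus_{i<s}\Omega^{s-1-i}(k)^{c_i}.$$
As $k$ is Koszul (Lemma 5.1), 1.7 shows that $\Omega^{s+1}M$ is Koszul.

**Step 3: Poincaré series.** Let $b_i=\mu(N^{(i)})$. By (6.1), $b_{i+1}=eb_i-\dim\mathfrak mN^{(i)}$ and $\dim\mathfrak mN^{(i+1)}=rb_i-c_i$. So $b_{i+2}=eb_{i+1}-rb_i$ for $i\ge s$, and $(1-et+rt^2)\sum b_it^i\in\mathbb Z[t]$. From $P_{N^{(i)}}=b_i+t\,(c_iP_k+P_{N^{(i+1)}})$ we get
$$P_M=\mu(M)+t\sum_{i\ge0}b_it^i+\Big(\sum_{i<s}c_it^{i+2}\Big)P_k ,$$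
and $(1-et+rt^2)P_k=1$ by Lemma 5.1. So $(1-et+rt^2)P_M\in\mathbb Z[t]$. This proves Theorem A. $\square$

## 9. Infinite residue fields, and what a finite field spoils

*Proof of the Corollary.* We may assume $\mathfrak m^2\ne0$. Then $J_vV=W$ for all $0\ne v\in V$. We look for $x\in V$ with $xV=W$. Choose $x\in V$ with $\rho=\dim xV$ maximal; $\rho>0$ because $VV=W\ne0$.

**Step 1: $vJ_x\subseteq xV$ for all $v\in V$.** Suppose $y\in J_x$ and $vy\notin xV$. Let $xv_1,\dots,xv_\rho$ be a basis of $xV$. The vectors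
$$(x+tv)v_1,\ \dots,\ (x+tv)v_\rho,\ vy$$
are linearly independent at $t=0$. So some minor of size $\rho+1$ of their coordinate matrix is a polynomial in $t$ that is not zero at $t=0$. Since $k$ is infinite, there is $t\ne0$ in $k$ where it does not vanish. For this $t$, $(x+tv)y=t\,vy$, so $(x+tv)V$ contains $\rho+1$ independent vectors, contradicting the choice of $x$.

**Step 2: conclusion.** By $(\ast)$ and Step 1, $W=VJ_x\subseteq xV$. So a lift of $x$ to $\mathfrak m$ satisfies $x\mathfrak m=\mathfrak m^2=\operatorname{ann}(x)\mathfrak m$, and Theorem A applies. $\square$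

Over a finite field the polynomial in Step 1 may vanish at every $t\ne0$ in $k$, and the proof stops there. The natural repair is to enlarge the residue field. But $(\ast)$ is a condition on the vectors of $V$ only. For a field extension $L$ of $k$, it says nothing about $J_x\subseteq V_L$ for those $x\in V_L$ that are not multiples of vectors in $V$. So this repair fails, and the failure indicates where to hide a counterexample: there should be a bad vector in $V_L$ although all vectors in $V$ are good. A bad pair over $k$ is the pair $X,Y$ in $k[X,Y]/(XY,X^3,Y^3)$ from Section 4, and the computation made there also works over an extension.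

**Lemma 9.1.** Let $R=k\oplus V\oplus W$ be graded with $\mathfrak m=V\oplus W$, $VV=W$, $VW=W^2=0$ and $\dim V=\dim W=e<\infty$. Let $L$ be an extension field of $k$ of finite degree $n$, and $R_L=R\otimes_kL$. Suppose $0\ne x,y\in V_L$ satisfy $J_x=Ly$ and $J_y=Lx$ (kernels in $V_L$). Then no syzygy $\Omega^j_R(M)$, $j\ge0$, of the $R$-module $M=xR_L$ is Koszul.

*Proof.* We have $\dim_LxV_L=\dim_LyV_L=e-1=\dim_LW_L-1$. Write $W_L=yV_L\oplus Lw=xV_L\oplus Lw'$. An element of $R_L$ with degree-$0$ part $\gamma\in L$ and degree-$1$ part $v$ is killed by $x$ if and only if $\gamma x=0$ and $xv=0$. So, as $yR_L=Ly\oplus yV_L$,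
$$\operatorname{ann}_{R_L}(x)=Ly\oplus W_L=yR_L\oplus Lw,\qquad\operatorname{ann}_{R_L}(y)=xR_L\oplus Lw'.$$
As an $R$-module, $R_L\cong R^n$, and the kernel of $R_L\to xR_L$, $\rho\mapsto x\rho$, lies in $\mathfrak mR_L$. So this is a minimal $R$-free cover, and as $R$-modules
$$\Omega_R(xR_L)\cong yR_L\oplus k^n,\qquad\Omega_R(yR_L)\cong xR_L\oplus k^n .$$
Here $w\in W_L=\mathfrak m^2R_L$, but $w\notin\mathfrak m\,\Omega_R(xR_L)=V\cdot Ly=yV_L$; similarly $w'\notin\mathfrak m\,\Omega_R(yR_L)$. By Lemma 4.1(b), no module having $xR_L$ or $yR_L$ as a direct summand is Koszul. Every $\Omega_R^j(M)$ has one of them as a direct summand. $\square$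

## 10. From a bilinear map $U\times V_0\to W_0$ to the counterexample

The next proposition says what has to be built. For $u\in U$ write $u:V_0\to W_0$ for the multiplication by $u$.

**Proposition 10.1.** Let $k$ be a finite field, $L$ an extension of degree $n$, and $U\times V_0\to W_0$ a $k$-bilinear map of finite-dimensional spaces with $\dim U=n$, $\dim V_0=d\ge1$ and $\dim W_0=d+1$, such that

(P1) for each $0\ne u\in U$: $U\cdot\ker(u:V_0\to W_0)=W_0$;

(P2) there is $u_*\in U_L$ such that $u_*:V_{0,L}\to W_{0,L}$ is injective, and $u'V_{0,L}\not\subseteq u_*V_{0,L}$ for all $u'\in U_L\setminus Lu_*$.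

Put $V=U\oplus V_0^{\,n}$, $W=W_0^{\,n}$, and $R=k\oplus V\oplus W$ with $VW=W^2=0$ and
$$(u,\eta)(u',\eta')=(u\eta'_j+u'\eta_j)_{j=1}^n\in W .$$
Then $R$ is a finite local ring with residue field $k$ satisfying $(\ast)$, and some $R$-module has no Koszul syzygy module.

*Proof.* The product is symmetric and $VW=W^2=0$, so $R$ is a finite commutative local ring with $\mathfrak m=V\oplus W$ and $\mathfrak m^3=0$. By (P1), $UV_0=W_0$, so $\mathfrak m^2=W$. Also $\dim V=n+nd=n(d+1)=\dim W$.

**Step 1: $(\ast)$ holds.** Let $(u,\eta)\ne0$ in $V$. If $u\ne0$, then $J_{(u,\eta)}\supseteq 0\oplus\ker(u)^n$, because $(u,\eta)(0,\eta')=(u\eta_j')_j$; and $U\cdot\ker(u)^n=W_0^n=W$ by (P1), one coordinate at a time. If $u=0$, then $J_{(u,\eta)}\supseteq0\oplus V_0^{\,n}$, and $U\cdot V_0^{\,n}=W$. So $J_{(u,\eta)}V=W$ in all cases.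

**Step 2: vectors $\eta_j$ that single out $Lu_*$.** We find $\eta_1,\dots,\eta_n\in V_{0,L}$ with
$$\{u'\in U_L:\ u'\eta_j\in u_*V_{0,L}\text{ for all }j\}=Lu_*. \tag{10.1}$$
Note $u_*\ne0$. Start with $X_0=U_L$, of dimension $n$. Given a subspace $X_i\supseteq Lu_*$ of $U_L$ with $X_i\ne Lu_*$, take $u'\in X_i\setminus Lu_*$; by (P2) there is $\eta_{i+1}\in V_{0,L}$ with $u'\eta_{i+1}\notin u_*V_{0,L}$. Put $X_{i+1}=\{u''\in X_i:u''\eta_{i+1}\in u_*V_{0,L}\}$, which still contains $Lu_*$ and is strictly smaller than $X_i$. After at most $n-1$ choices we reach $Lu_*$. Let all remaining $\eta_j$ be $0$.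

**Step 3: the pair.** Put $\eta=(\eta_j)$, $x=(u_*,\eta)$ and $y=(u_*,-\eta)$ in $V_L$. Then $xy=(-u_*\eta_j+u_*\eta_j)_j=0$. If $x(u',\eta')=0$, then $u'\eta_j=-u_*\eta'_j\in u_*V_{0,L}$ for all $j$, so $u'=\lambda u_*$ with $\lambda\in L$ by (10.1). Then $u_*(\eta'_j+\lambda\eta_j)=0$, and $\eta'=-\lambda\eta$ as $u_*$ is injective. So $(u',\eta')=\lambda y$, and $J_x=Ly$. The same argument with $-\eta$ in place of $\eta$ gives $J_y=Lx$. Lemma 9.1 now applies to $M=xR_L$. $\square$

**How (P1) and (P2) can hold together.** By (P1), every $u\in U\setminus0$ needs a large kernel, while $u_*\in U_L$ is injective. The construction reserves coordinates of $W_0$ for the finitely many $u$: a coordinate belongs to a $2$-dimensional subspace $E\subseteq U^*$, and in this coordinate $u\cdot f$ is the value at $u$ of some functional in $E$, depending on $f$. Then $u$ gives $0$ in all coordinates with $E\subseteq u^\perp$. If there are $\nu$ planes, $\nu'$ of them inside $u^\perp$, and $t$ coordinates for each plane, then $\dim W_0=t\nu$,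 $d=t\nu-1$, $\operatorname{rk}u\le t(\nu-\nu')$, and $\dim\ker u\ge t\nu'-1$. Since $u\ker u=0$, the space $U\ker u$ is spanned by the images of $\ker u$ under $n-1$ elements of $U$, so for (P1) we want $(n-1)\nu'$ to exceed $\nu$. This decides the choice of $n$. On the other hand, if an element of $U_L$ is viewed as a $k$-linear map $U^*\to L$, an injective such map kills no plane. The functionals themselves will be chosen at random.

## 11. The random bilinear map

Let $k=\mathbb F_q$, $n=q^2+2$, $L=\mathbb F_{q^n}$, $U=k^n$. Let $\mathcal E$ be the set of $2$-dimensional subspaces of $U^*$, $\nu=|\mathcal E|$. For $0\ne u\in U$ let $u^\perp\subset U^*$ be its annihilator, of dimension $n-1$, and $\nu'$ the number of $E\in\mathcal E$ with $E\subseteq u^\perp$. From the count of planes in a space over $\mathbb F_q$,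
$$\nu=\frac{(q^n-1)(q^{n-1}-1)}{(q^2-1)(q-1)},\qquad \nu'=\frac{(q^{n-1}-1)(q^{n-2}-1)}{(q^2-1)(q-1)},\qquad\frac{\nu'}{\nu}=\frac{q^{n-2}-1}{q^n-1}.$$
Since $(q^2+1)(q^{q^2}-1)-(q^{q^2+2}-1)=q^{q^2}-q^2>0$,
$$\nu<(n-1)\nu'. \tag{11.1}$$
For example, for $q=2$: $n=6$, $\nu=651$, $\nu'=155$, and $5\cdot155=775>651$.

**Lemma 11.1.** For all large $t$, with $d=t\nu-1$, there is a $k$-bilinear map $U\times V_0\to W_0$ with $\dim V_0=d$, $\dim W_0=d+1=t\nu$, satisfying (P1) and (P2).

*Proof.* Let $V_0$ have basis $f_1,\dots,f_d$, and let $W_0=k^{\mathcal E\times[t]}$ with $[t]=\{1,\dots,t\}$. For each $(E,i)\in\mathcal E\times[t]$ and $1\le l\le d$ choose $g_{E,i,l}\in E$ uniformly, all choices independent, and put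
$$u\cdot f_l=\big(g_{E,i,l}(u)\big)_{(E,i)} .$$
We use two facts. First: if $X_j\in E_j$ are independent and uniform, and $\Phi_j$ are linear, then $\sum_j\Phi_j(X_j)$ is uniform on $\sum_j\Phi_j(E_j)$, because it is the image of a uniform element of $\bigoplus E_j$ under a linear map. Second: the probability that some object of a given kind exists is at most the expected number of such objects. Below, $o(1)$ refers to $t\to\infty$ with $q$ fixed; then $n,\nu,\nu'$ are fixed as well.

**Step 1: failure of (P1) produces a vector $\xi$.** Fix $u\ne0$ and a basis $u=u_1,u_2,\dots,u_n$ of $U$. (P1) fails at $u$ if and only if some $0\ne\lambda\in W_0^*$ vanishes on $u_j\ker(u)$ for all $j$; for $j=1$ this is automatic. A functional on $V_0$ vanishes on $\ker(u)$ if and only if it is $\mu\circ u$ for some $\mu\in W_0^*$. So (P1) fails at $u$ if and only if there are $0\ne\lambda\in W_0^*$ and $\mu^{(2)},\dots,\mu^{(n)}\in W_0^*$ with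
$$\lambda(u_jf_l)=\mu^{(j)}(uf_l)\quad\text{for all }j\ge2\text{ and all }l. \tag{11.2}$$
We may take $\mu^{(j)}_{E,i}=0$ if $E\subseteq u^\perp$, because these coordinates of $uf_l$ vanish. For such $\xi=(\lambda,\mu^{(2)},\dots,\mu^{(n)})$ define
$$\Phi_{\xi,E,i}:E\to k^{n-1},\quad \Phi_{\xi,E,i}(\ell)=\big(\lambda_{E,i}\,\ell(u_j)-\mu^{(j)}_{E,i}\,\ell(u)\big)_{j\ge2},\qquad B(\xi)=\sum_{E,i}\operatorname{im}\Phi_{\xi,E,i}.$$
Then $\big(\lambda(u_jf_l)-\mu^{(j)}(uf_l)\big)_{j\ge2}=\sum_{E,i}\Phi_{\xi,E,i}(g_{E,i,l})$ is uniform on $B(\xi)$, independently for $l=1,\dots,d$. So (11.2) holds for $\xi$ with probability $q^{-d\dim B(\xi)}$.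

Identify $k^{n-1}$ with $u^\perp$ by $\ell\mapsto(\ell(u_j))_{j\ge2}$. If $\lambda_{E,i}\ne0$, choose $0\ne a\in E\cap u^\perp$, which exists since $\dim E=2$. Then $\Phi_{\xi,E,i}(a)=\lambda_{E,i}a\ne0$. As $\lambda\ne0$, we have $\dim B(\xi)\ge1$.

**Step 2: counting the $\xi$ with $B(\xi)\subseteq B$.** Let $B\subseteq u^\perp$, $\dim B=s$, $1\le s\le n-1$. The condition is $\operatorname{im}\Phi_{\xi,E,i}\subseteq B$ for each $(E,i)$ separately.

- If $E\subseteq u^\perp$, then the $\mu^{(j)}_{E,i}$ are $0$ and the image is $\lambda_{E,i}E$. There are $q$ choices of $\lambda_{E,i}$ if $E\subseteq B$, and $1$ otherwise.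
- If $E\not\subseteq u^\perp$, let $E\cap u^\perp=ka$, and let $b\in E$ with $b(u)=1$. The conditions are $\lambda_{E,i}a\in B$, with $q$ choices of $\lambda_{E,i}$ if $a\in B$ and $1$ otherwise, and $(\mu^{(j)}_{E,i})_j\in\lambda_{E,i}(b(u_j))_j+B$, with $q^s$ choices.

So the number of these $\xi$ is at most $q^{t(s(\nu-\nu')+m(B))}$, where $m(B)=\#\{E\in\mathcal E:E\cap u^\perp\subseteq B\}$. A line in $u^\perp$ lies in $\frac{q^{n-1}-1}{q-1}-\frac{q^{n-2}-1}{q-1}=q^{n-2}$ planes $E\not\subseteq u^\perp$. Adding the planes inside $B$,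
$$m(B)=\frac{q^s-1}{q-1}\Big(q^{n-2}+\frac{q^{s-1}-1}{q^2-1}\Big).$$
For $s=n-1$ every plane is counted, so this expression is $\nu$. The second factor increases with $s$, hence $m(B)\le\frac{q^s-1}{q^{n-1}-1}\nu$. As $q^s-1$ is convex in $s$ and vanishes at $s=0$, $(q^s-1)/s$ increases with $s$. So, by (11.1),
$$m(B)\le\frac{q^s-1}{q^{n-1}-1}\,\nu\le\frac{s}{n-1}\,\nu<s\nu' .$$
These are integers, so $s\nu'-m(B)\ge1$.

**Step 3: (P1) holds with probability $1-o(1)$.** Sum over the possible values $B$ of $B(\xi)$, with $s=\dim B$: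
$$\Pr(\text{(P1) fails at }u)\le\sum_Bq^{\,t(s(\nu-\nu')+m(B))-s(t\nu-1)}=\sum_Bq^{-t(s\nu'-m(B))+s}\le\sum_Bq^{-t+s}=o(1).$$
The numbers of subspaces $B$ and of vectors $u$ do not depend on $t$, so (P1) fails with probability $o(1)$.

**Step 4: setting up (P2).** Identify $U_L=\operatorname{Hom}_k(U^*,L)$, where $u\otimes\gamma$ corresponds to $\ell\mapsto\gamma\,\ell(u)$. Let $u_*\in U_L$ be a fixed $k$-isomorphism $U^*\cong L$, and use it to regard $U^*=L$. Then $u_*=\mathrm{id}_L$, the elements of $U_L$ are the $b\in\operatorname{End}_k(L)$, the line $Lu_*$ consists of the multiplications by elements of $L$ (we write $L$ for it), $\mathcal E$ is the set of $2$-dimensional $k$-subspaces of $L$, and $b\cdot f_l=(b(g_{E,i,l}))_{E,i}$. Regard $c\in L^{\mathcal E\times[t]}$ as an element of $(W_{0,L})^*$ by $c(w)=\sum c_{E,i}w_{E,i}$. Put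
$$A_*=\{c:\ c(u_*f_l)=0\text{ for all }l\},\qquad D(c)=\sum_{E,i}c_{E,i}E\subseteq L .$$
$A_*$ is the annihilator of $u_*V_{0,L}$. So $\dim_LA_*\ge t\nu-d=1$, with equality if and only if $u_*$ is injective on $V_{0,L}$. Since $c(u_*f_l)=\sum c_{E,i}g_{E,i,l}$ is uniform on $D(c)$, independently for each $l$,
$$\Pr(c\in A_*)=q^{-d\dim_kD(c)}. \tag{11.3}$$

**Step 5: with probability $1-o(1)$, no $0\ne c\in A_*$ has $D(c)\ne L$.** For $c\ne0$, $D(c)\ne0$. Let $0\ne B\subsetneq L$ be a $k$-subspace, $s=\dim_kB$. The $c$ with $D(c)\subseteq B$ are those with all $c_{E,i}$ in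
$$(B:E)=\{\gamma\in L:\gamma E\subseteq B\}=\bigcap_{0\ne\epsilon\in E}\epsilon^{-1}B ,$$
which has dimension at most $s$. So there are $q^{t\sum_E\dim(B:E)}$ of them. Suppose the dimension were $s$ for all $E$. Then $\epsilon^{-1}B=\epsilon'^{-1}B$ whenever $\epsilon,\epsilon'\ne0$ lie in a common plane. Any two nonzero elements do, so $\epsilon^{-1}B=B$ for all $\epsilon\in L^\times$. Then $B$ is a nonzero $L$-subspace of $L$, so $B=L$, a contradiction. Hence $\sum_E\dim(B:E)\le s\nu-1$, and by (11.3) the expected number of $c\in A_*$ with $D(c)=B$ is at most $q^{t(s\nu-1)-s(t\nu-1)}=q^{-t+s}=o(1)$. There are finitely many $B$.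

**Step 6: $\Pr(\dim_LA_*\ge2)\le\frac{q^n}{q^{2n}-1}+o(1)$.** By (11.3) the expected number of $c\in A_*$ with $D(c)=L$ is at most $q^{nt\nu-nd}=q^n$. If $\dim_LA_*\ge2$, then $|A_*\setminus0|\ge q^{2n}-1$, and outside the event of Step 5 all these $c$ have $D(c)=L$. Markov's inequality gives the bound.

**Step 7: for each $b\in\operatorname{End}_k(L)\setminus L$, with probability $1-o(1)$ no $c\ne0$ satisfies $c(u_*f_l)=0=c(b\,f_l)$ for all $l$.** By Step 5 we need only consider $c$ with $D(c)=L$. The pair $(c(u_*f_l),c(b\,f_l))$ is uniform on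
$$D_b(c)=\sum_{E,i}\{(c_{E,i}\,\epsilon,\ c_{E,i}\,b(\epsilon)):\epsilon\in E\}\subseteq L^2,$$
independently for each $l$, so both conditions hold for all $l$ with probability $q^{-d\dim_kD_b(c)}$. The first projection of $D_b(c)$ is $D(c)=L$, so its dimension is at least $n$.

If $\dim_kD_b(c)\ge n+1$: the expected number of such $c$ satisfying the conditions is at most $q^{nt\nu-(n+1)d}=q^{-t\nu+n+1}=o(1)$.

If $\dim_kD_b(c)=n$: then $D_b(c)$ is the graph of some $\beta\in\operatorname{End}_k(L)$, and every $c_{E,i}$ lies in the $k$-subspace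
$$\Gamma_E=\{\gamma\in L:\ \beta(\gamma\epsilon)=\gamma\,b(\epsilon)\text{ for all }\epsilon\in E\}.$$
Suppose $\Gamma_E=L$ for all $E$. Then $\beta(\gamma\epsilon)=\gamma b(\epsilon)$ for all $\gamma,\epsilon\in L$. Setting $\epsilon=1$ gives $\beta(\gamma)=\gamma b(1)$, and setting $\gamma=1$ gives $b(\epsilon)=\beta(\epsilon)=\epsilon b(1)$. So $b$ is a multiplication, a contradiction. Hence $\sum_E\dim\Gamma_E\le n\nu-1$, and the expected number of such $c$, over all $\beta$, is at most $|\operatorname{End}_k(L)|\,q^{t(n\nu-1)-nd}=|\operatorname{End}_k(L)|\,q^{-t+n}=o(1)$.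

**Step 8: conclusion.** The number of $b$ does not depend on $t$, so the probability that one of the Steps 3, 5, 6, 7 fails (where failure in Step 6 means $\dim_LA_*\ge2$) is at most $\frac{q^n}{q^{2n}-1}+o(1)$, which is less than $1$ for large $t$. Take a choice of the $g_{E,i,l}$ for which nothing fails. Then (P1) holds, $\dim_LA_*=1$, and $u_*$ is injective on $V_{0,L}$. If $u'V_{0,L}\subseteq u_*V_{0,L}$ for some $u'\in U_L\setminus Lu_*$, then any $0\ne c\in A_*$ vanishes on $u_*V_{0,L}$ and on $u'V_{0,L}$, contradicting Step 7 for $b=u'$. So (P2) holds. $\square$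

*Proof of Theorem B.* Let $k=\mathbb F_q$ be a finite field. Lemma 11.1 provides a bilinear map as required in Proposition 10.1, with $n=q^2+2$ and $L=\mathbb F_{q^n}$. The ring $R=k\oplus V\oplus W$ constructed there is finite and local with residue field $k$, it satisfies $(\ast)$, and no syzygy $\Omega^j_R(M)$, $j\ge0$, of $M=xR_L$ is Koszul. $\square$
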